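\title{Geometric limits of knot complements with geometrically finite ends in different topological ends}

\begin{abstract}
For every $n\ge 1$ we construct a geometrically finite hyperbolic $3$-manifold that is a geometric limit of hyperbolic knot complements in $\mathbb S^3$ and has $n$ topological ends, each containing two geometrically finite geometric ends. The case $n=2$ answers affirmatively a question of Purcell and Souto. The geometric ends are funnels over totally geodesic thrice-punctured spheres. We replace them by finite-volume pieces built from circle packings, which agree with the funnels on large balls and whose topology is simple enough that the result is a link complement in $\mathbb S^3$ from which knots are obtained by twisting.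
\end{abstract}

\section{The question and the result}\label{sec:intro}

A \emph{knot complement} is the complement $M_K=\mathbb S^3\setminus K$ of a non-trivial knot $K\subset\mathbb S^3$. The knot is \emph{hyperbolic} if $M_K$ admits a complete hyperbolic metric, which is then unique by Mostow--Prasad rigidity. A hyperbolic $3$-manifold $M$ is a \emph{geometric limit} of hyperbolic manifolds $M_i$ if there are base points $p\in M$ and $p_i\in M_i$ such that for all $r>0$ and $\epsilon>0$ and all sufficiently large $i$ the ball $B_M(p,r)$ admits a $(1+\epsilon)$-bi-Lipschitz embedding into $M_i$ sending $p$ to $p_i$. An observer at $p$ who sees only up to distance $r$, and only with precision $\epsilon$, cannot tell $M$ from $M_i$. In particular the definition allows a limit of infinite volume to be approximated by manifolds of finite volume, and one may ask which ends such a limit can have when the $M_i$ are knot complements.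

Let $M=\mathbb H^3/\Gamma$ be complete with finitely generated fundamental group. Its \emph{convex core} is the quotient by $\Gamma$ of the convex hull of the limit set. The \emph{topological ends} of $M$ are the ends of the space $M$. Remove from $M$ disjoint open horoball neighborhoods of its cusps and call the result $M_0$; the components of $\partial M_0$ are tori (rank-$2$ cusps) and open annuli (rank-$1$ cusps). The \emph{geometric ends} of $M$ are the ends of $M_0$. They correspond to the components of the complement in $M_0$ of a \emph{relative compact core}, a compact submanifold of $M_0$ whose inclusion is a homotopy equivalence, which contains the tori of $\partial M_0$ and meets each open annulus in an essential compact annulus. The inclusion $M_0\subset M$ is proper, so each geometric end is contained in a topological end. A geometric end is \emph{geometrically finite} if it has a neighborhood disjoint from the convex core, and \emph{convex cocompact} if this neighborhood can moreover be chosen disjoint from $\partial M_0$.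

\begin{example}\label{ex:fuchsian}
Let $(S,g_S)$ be a complete hyperbolic surface of finite area and $M=S\times\mathbb R$ with the hyperbolic metric $ds^2+\cosh^2\! s\; g_S$. The convex core is $S\times\{0\}$, and there are two geometric ends, $s\to+\infty$ and $s\to-\infty$, both geometrically finite. If $S$ is closed they are convex cocompact and are the two topological ends of $M$. If $S$ is a thrice-punctured sphere, $M$ is an open handlebody of genus $2$ and has a single topological end: outside any compact set one can still pass from one geometric end to the other through a cusp.
\end{example}

By a result of Purcell and Souto, a complete hyperbolic $3$-manifold with two convex cocompact ends cannot be a geometric limit of knot complements in $\mathbb S^3$. Two convex cocompact ends are geometrically finite, and they lie in different topological ends. This leads to the following question, posed in \cite{PS}.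

\begin{quote}
\emph{Is there a geometric limit $M$ of knot complements, with $\pi_1(M)$ finitely generated, which has two geometrically finite geometric ends contained in two different topological ends?}
\end{quote}

In Example~\ref{ex:fuchsian} the ends flare at the same exponential rate $\cosh s$ whether or not $S$ has cusps, so one might guess that the obstruction persists and that the answer is no. The answer is yes, and the number of such topological ends can be arbitrarily large.

\begin{theorem}\label{thm:main}
For every $n\ge1$ there is a geometrically finite hyperbolic $3$-manifold $M$ with finitely generated $\pi_1(M)$, which is a geometric limit of hyperbolic knot complements in $\mathbb S^3$, and which has $n$ distinct topological ends each containing two geometric ends, both geometrically finite. The only other topological end of $M$ is one rank-$2$ cusp.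
\end{theorem}

For $n=2$, one geometric end from each of two different topological ends answers the question.

The proof uses cusps to gain rigidity. We arrange that every geometric end of $M$ faces a thrice-punctured sphere. Such a surface has no moduli, and this has two consequences. First, the end is forced to be one half $S\times[0,\infty)$ of the manifold in Example~\ref{ex:fuchsian}, a \emph{funnel}, so $M$ is a finite-volume core $Y$ with $2n$ funnels attached (Section~\ref{sec:M}). Second, any hyperbolic manifold bounded by totally geodesic thrice-punctured spheres can be glued isometrically to $Y$, in any prescribed isotopy class. We therefore remove the two funnels of each topological end and insert a finite-volume \emph{plug} $W$ with two boundary spheres. The plug must satisfy two demands. Geometrically, it has to look like a funnel up to a large distance from each boundary sphere. Topologically, it has to be the complement in $\mathbb S^3$ of a graph and of curves bounding disjoint disks, so that the plugged manifold is the complement of a knot and an unlink in $\mathbb S^3$; twisting many times along the disks then gives knot complements close to the plugged manifold (Section~\ref{sec:knots}). Plugs come from circle packings. Section~\ref{sec:octa} works out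 the smallest one, Section~\ref{sec:plugs} the general construction, and Section~\ref{sec:small} provides the packings that make the plugs deep.

\section{Thrice-punctured spheres, gluing and ungluing}\label{sec:tools}

We recall three standard facts.
\begin{itemize}
\item[(S1)] A thrice-punctured sphere has a unique complete hyperbolic metric of finite area; it is the double of an ideal triangle along its sides. We always use this metric.
\item[(S2)] Every bijection between the punctures of two thrice-punctured spheres is induced by exactly one orientation-preserving and exactly one orientation-reversing isometry.
\item[(S3)] Two homeomorphisms between pairs of pants that induce the same bijection of boundary curves and have the same orientation behavior are isotopic.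
\end{itemize}

Let $\sigma_S$ be the orientation-reversing isometry of $S$ fixing each puncture. If $S$ is written as the double of an ideal triangle, $\sigma_S$ exchanges the two copies; so its fixed set cuts $S$ into two ideal triangles, whose centers we call the two \emph{centers} of $S$. By the uniqueness in (S2), an isometry $S\to S'$ conjugates $\sigma_S$ to $\sigma_{S'}$ and hence takes centers to centers.

The \emph{funnel} over $S$ is $\mathcal E_S=S\times[0,\infty)$ with the metric $ds^2+\cosh^2\! s\;g_S$, and we identify $S$ with $S\times\{0\}$. This is the form of the hyperbolic metric on a half-space in the coordinates (orthogonal projection to the boundary plane, distance to it). Balls in $\mathcal E_S$ are open balls for its path metric. An isometry $\theta\colon S\to S'$ extends to the isometry $\theta\times\mathrm{id}$ of funnels.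

All pieces that we glue belong to the following class. A \emph{rank-$2$ cusp} is $T\times[0,\infty)$ with the metric $ds^2+e^{-2s}g_T$, where $T$ is a flat torus; an \emph{annular cusp} is $A\times[0,\infty)$ with the metric $ds^2+e^{-2s}g_A$, where $A=S^1\times[0,w]$ is a flat annulus.

\begin{definition}\label{def:block}
A \emph{block} is a complete oriented hyperbolic $3$-manifold $W$ with totally geodesic boundary, a possibly empty union of thrice-punctured spheres, that is the union of a compact set and finitely many disjoint rank-$2$ cusps and annular cusps, where the two components of $\partial A\times[0,\infty)$ are cusps of $\partial W$. The \emph{truncation} $W^{\mathrm{tr}}$ is the compact manifold obtained by cutting each cusp along a level set of $s$. Its boundary consists of tori, of annuli, and of pairs of pants $S^{\mathrm{tr}}$, one for each component $S$ of $\partial W$.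
\end{definition}

A block has finite volume, and the homeomorphism type of $W^{\mathrm{tr}}$ with its boundary pattern does not depend on the levels.

\begin{lemma}[Gluing]\label{lem:glue}
Let finitely many blocks be given, and glue some of their boundary components in pairs by isometries that reverse the boundary orientations. The result is a block. For suitable truncation levels the isometries restrict to the pairs of pants, and the truncation of the result is obtained by gluing the truncations along them.
\end{lemma}

\begin{proof}
Gluing along totally geodesic boundary by isometries gives a hyperbolic structure, and it is oriented; the point is to control the cusps. Fix a small $\ell>0$ and truncate every annular cusp at the level where its circles $S^1\times\{\mathrm{pt}\}$ have length $\ell$. The boundary curves of this level annulus are closed horocycles of length $\ell$ around cusps of boundary spheres. A cusp of a hyperbolic surface has exactly one such horocycle: for the cusp $\{\operatorname{Im}z>0\}/\langle z+1\rangle$ it is the line at height $1/\ell$. So the gluing isometries preserve these horocycles, and on the cusps $S^1\times[0,\infty)$ beyond them they are products of an isometry of the circle with the identity. Hence compact parts are glued to compact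 parts, and a chain of annular cusps is glued to $A'\times[0,\infty)$ with the metric $ds^2+e^{-2s}g_{A'}$, where $A'$ is a union of flat annuli glued along boundary circles of length $\ell$. This $A'$ is a flat annulus if the chain has two free ends, and a flat torus if it closes up, because it is orientable. A union of a compact part and such cusps is complete.
\end{proof}

When truncations are glued along pairs of pants, the neighboring annuli stay unglued. The next lemma identifies the result inside the manifold obtained by gluing everything.

\begin{lemma}[Ungluing]\label{lem:unglue}
Let $V$ be obtained from a $3$-manifold $V'$ by gluing along a homeomorphism $F_1\to F_2$ of disjoint compact subsurfaces of $\partial V'$, and let $R\subset\operatorname{int}F_1$ be a compact subsurface. Then the manifold obtained by gluing only along the closure of $F_1\setminus R$ is homeomorphic to $V\setminus\operatorname{int}\nu(R)$, where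
\[
\nu(R)=\{(x,s)\in R\times[-1,1]:\ |s|\le\eta(x)\}
\]
in a bicollar of the image of $F_1$ in $V$, and $\eta\colon R\to[0,\frac12]$ is continuous and vanishes exactly on $\partial R$. The homeomorphism is the identity outside the bicollar of $R$ and takes the two unglued copies of $R$ onto $\partial\nu(R)$. If $R$ is an annulus, $\nu(R)$ is a solid torus neighborhood of its core curve.
\end{lemma}

\begin{proof}
In the collars $R\times[0,1]$ of the two copies of $R$ in $V'$, map each segment $\{x\}\times[0,1]$ linearly onto $\{x\}\times[\eta(x),1]$. This is the identity over $\partial R$, so it extends by the identity, and it is compatible with the gluing outside $R$. For $R=S^1\times[0,1]$ the set $\nu(R)$ is homeomorphic to the product of $S^1$ with a bigon.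
\end{proof}

\section{The funnel as a prism, and the smallest plug}\label{sec:octa}

We use the upper half-space model $\mathbb H^3=\{(z,t):z\in\mathbb C,\ t>0\}$. Since the metric dominates $dt/t$, the function $\log t$ is $1$-Lipschitz. For a closed round disk $D\subset\hat{\mathbb C}$ let $\widehat D\subset\mathbb H^3$ be the open half-space over $D$. If $D$ is a Euclidean disk of radius $r$, the closure of $\widehat D$ lies at height $t\le r$.

Consider three mutually tangent Euclidean disks of radii $r_1,r_2,r_3$. The incircle of the triangle of centers touches the sides at the tangency points of the disks, because the three tangent lengths from the vertices have the same pairwise sums as $r_1,r_2,r_3$. It is orthogonal to the three circles, because the sides are tangent to it and radial for them. By Heron's formula, with half-perimeter $r_1+r_2+r_3$, its radius is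
\begin{equation}\label{eq:inradius}
\Big(\frac{r_1r_2r_3}{r_1+r_2+r_3}\Big)^{1/2}.
\end{equation}

\subsection*{The prism}
Let $D_1,D_2,D_3$ be mutually tangent unit disks with centers $o_1,o_2,o_3$. The incircle of $o_1o_2o_3$ has radius $1/\sqrt3$; let $\Pi$ be the hemisphere over it. Let $U$ be the set of points on or below $\Pi$ and outside $\widehat D_1,\widehat D_2,\widehat D_3$. The planes over $\partial D_i$ are orthogonal to $\Pi$ and cut out of it an ideal triangle $f=U\cap\Pi$, whose center is, by the rotational symmetry of order $3$, the top point $c$ of $\Pi$, at height $1/\sqrt3$. A plane orthogonal to $\Pi$ is a union of geodesics orthogonal to $\Pi$, so $U$ is the set of points on or below $\Pi$ whose orthogonal projection to $\Pi$ lies in $f$. Thus $U=f\times[0,\infty)$ with the funnel metric, and the double $DU$ of $U$ along its three lateral faces is the funnel $\mathcal E_S$ over the double $S$ of $f$. The folding map $\mathcal E_S=DU\to U\subset\mathbb H^3$ preserves lengths of paths, so it is $1$-Lipschitz, and it sends both centers of $S$ to $c$. Therefore: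
\begin{equation}\label{eq:height}
\text{the $R$-ball about a center of $S$ in $\mathcal E_S$ folds into }\ U\cap\{t>e^{-R}/\sqrt3\}.
\end{equation}

At infinity $U$ lies over the bounded component $\mathcal I$ of $\mathbb C\setminus(D_1\cup D_2\cup D_3)$. To make the volume finite we cover $\mathcal I$ by disks and remove the half-spaces over them. By \eqref{eq:height}, if these disks are small, a large ball about a center does not notice.

\subsection*{One more disk}
Let $0$ be the center of $o_1o_2o_3$, at distance $2/\sqrt3$ from each $o_i$, and let $D_4$ be the disk about $0$ of radius $r=2/\sqrt3-1$. The four disks are mutually tangent, so their tangency pattern is the tetrahedron with vertices $1,2,3,4$. Three small interstices remain in $\mathcal I$. We cover them by the disks $d_{124},d_{134},d_{234}$ bounded by the incircles of the triangles $o_io_j0$; by \eqref{eq:inradius} their radius is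
\[
\Big(\frac{r}{2+r}\Big)^{1/2}=\Big(\frac{2-\sqrt3}{2+\sqrt3}\Big)^{1/2}=2-\sqrt3 ,
\]
which exceeds $r$ since $5<3\sqrt3$. See Figure~\ref{fig:octa}. Removing $\widehat D_4,\widehat d_{124},\widehat d_{134},\widehat d_{234}$ from $U$ leaves a right-angled ideal octahedron $\mathcal P$. Its six vertices are the tangency points $12,13,\dots,34$; it has four \emph{white} faces, over the circles $\partial D_i$, and four \emph{shaded} faces, $f=f_{123}$ and $f_{124},f_{134},f_{234}$. All that was removed lies at height at most $2-\sqrt3$, so by \eqref{eq:height} the double $D\mathcal P$ along the white faces contains a copy of the $R$-ball about a center of $S$ in $\mathcal E_S$ for $e^{-R}/\sqrt3=2-\sqrt3$, that is, for $R=\log(1+2/\sqrt3)$.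

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=3]
\clip (-1.15,-0.9) rectangle (1.15,1.0);
\foreach \a in {90,210,330} \filldraw[fill=gray!15] (\a:1.1547) circle (1);
\filldraw[fill=gray!15] (0,0) circle (0.1547);
\draw[dashed,very thick] (0,0) circle (0.5774);
\foreach \a in {30,150,270} \draw[dashed] (\a:0.3094) circle (0.2679);
\node at (90:0.82) {$D_1$};
\node at (210:0.9) {$D_2$};
\node at (330:0.9) {$D_3$};
\node at (0,0) {$D_4$};
\end{tikzpicture}
\caption{Four mutually tangent disks (gray) and the four circles through triples of tangency points (dashed). Removing from $\mathbb H^3$ the half-spaces over the gray disks, over the three small dashed disks and over the exterior of the large dashed circle leaves a right-angled ideal octahedron.}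
\label{fig:octa}
\end{figure}

The boundary of $D\mathcal P$ consists of four thrice-punctured spheres $S_{123}=S$, $S_{124}$, $S_{134}$, $S_{234}$, the doubles of the shaded faces, with punctures named by edges of the tetrahedron. The edge $ij$ also names an annular cusp, which joins the two spheres having the puncture $ij$. We want two boundary spheres, so we keep $S=S_{123}$ and $S'=S_{124}$ and glue $S_{134}$ to $S_{234}$ with $34\mapsto34$. The annular cusp $34$ closes up to a rank-$2$ cusp, and the cusp $12$ runs from $S$ to $S'$. For the other four there are two choices. If $(13,14)\mapsto(23,24)$, the cusps $13$ and $23$ join to an annular cusp from $S$ to $S$, and $14$ and $24$ join to one from $S'$ to $S'$. If $(13,14)\mapsto(24,23)$, both new annular cusps run from $S$ to $S'$. Record the spheres as vertices and the annular cusps as edges. In the first case we get the \emph{handcuff graph}, two loops joined by an edge, and in the second the \emph{$\theta$-graph}, two vertices joined by three edges. Lemma~\ref{lem:topology} shows that the glued manifold is the exterior in $\mathbb S^3$ of an embedding of this graph and of one curve, which bounds a disk crossed once by each of the two new edges.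

This manifold has the right topology, but it copies the funnel only up to a fixed radius. Packing more disks into the three small interstices does not help, since $D_4$ stays. All disks in $\mathcal I$ have to shrink at once, and the same has to hold from the point of view of $S'$.

\section{Plugs from matched triangulations}\label{sec:plugs}

We first fix the properties wanted of the pieces. Let $\mathbb D$ be the closed unit disk. A \emph{tube neighborhood} of a $\theta$-graph or handcuff graph $G$ is a handlebody $\nu(G)$ of genus $2$ written as a union of two balls, one for each vertex, and three \emph{tubes} $\mathbb D\times[-1,1]$, one for each edge, attached to the balls along $\mathbb D\times\{\pm1\}$. The disks $\mathbb D\times\{u\}$ are the \emph{level disks}. The surface $\partial\nu(G)$ is the union of two pairs of pants, on the balls, and three \emph{tube annuli} $\partial\mathbb D\times[-1,1]$.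

\begin{definition}\label{def:plug}
A \emph{plug} is a block $W$ with two boundary components $S,S'$ for which there are a tube neighborhood $\nu(G)\subset\mathbb S^3$, disjoint disks $\delta_1,\dots,\delta_q\subset\mathbb S^3$ with $C_j=\partial\delta_j$ disjoint from $\nu(G)$ and with $\delta_j\cap\nu(G)$ equal to two level disks, and an orientation-preserving homeomorphism
\[
W^{\mathrm{tr}}\cong\mathbb S^3\setminus\operatorname{int}\Big(\nu(G)\cup\bigcup_j\nu(C_j)\Big),
\]
where the $\nu(C_j)$ are thin tubular neighborhoods, taking $S^{\mathrm{tr}},S'^{\,\mathrm{tr}}$ to the pairs of pants of $\partial\nu(G)$, the annuli to the tube annuli, and the tori to the $\partial\nu(C_j)$. The \emph{type} of the plug is $\theta$ or handcuff, according to $G$.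

The plug has \emph{depth at least $R$} if for any centers $p\in S$ and $p'\in S'$ there are injective local isometries $B_{\mathcal E_S}(p,R)\to W$ and $B_{\mathcal E_{S'}}(p',R)\to W$ with disjoint images, which are the identity on the points of $S$, respectively $S'$, and map all other points into the interior of $W$.
\end{definition}

The combinatorial input is a \emph{matched triangulation}: a simplicial triangulation $\mathcal T$ of $\mathbb S^2$ with two distinct triangles $\Delta=v_1v_2v_3$ and $\Delta'$, and a partition of the other triangles into pairs sharing an edge. The edge shared by a pair is a \emph{matched edge}; all other edges are \emph{strand edges}. Each triangle other than $\Delta,\Delta'$ has one matched edge and two strand edges, while $\Delta$ and $\Delta'$ have three strand edges. In Section~\ref{sec:octa}, $\mathcal T$ was the tetrahedron and $34$ the only matched edge.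

\subsection*{Packings and dual disks}

\begin{theorem}[Koebe--Andreev--Thurston]\label{thm:KAT}
Every simplicial triangulation $\mathcal T$ of $\mathbb S^2$ is the nerve of a circle packing of $\hat{\mathbb C}$: there are closed round disks $D_v$, one for each vertex, with disjoint interiors, such that $D_u$ and $D_v$ are tangent if and only if $uv$ is an edge. The components of the complement of the disks, the \emph{interstices} $I_\tau$, correspond to the triangles $\tau$; the interstice of $\tau=uvw$ is bounded by one arc of each of $\partial D_u,\partial D_v,\partial D_w$, joining tangency points.
\end{theorem}

No point lies in three disks, since three open half-planes with a common boundary point cannot be pairwise disjoint. For $\tau=uvw$, a M\"obius map sending $D_u\cap D_v$ to $\infty$ gives the model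
\[
D_u=\{\operatorname{Im}z\ge1\},\qquad D_v=\{\operatorname{Im}z\le-1\},\qquad D_w=\{|z|\le1\}.
\]
The complement of these three disks has two components, and $I_\tau$ is one of them, because it is a connected open subset of this complement with boundary in the three disks. The circle through the tangency points $i,-i,\infty$ is the imaginary axis. It is orthogonal to the three circles and separates the two components. The \emph{dual disk} $d_\tau$ is the closed disk bounded by it that contains $I_\tau$. The model shows that $d_\tau$ is the union of $\overline{I_\tau}$ and three \emph{caps}: the cap in $D_u$ is bounded by the arc $\partial D_u\cap\overline{I_\tau}$ and by the geodesic of the hyperbolic plane $\operatorname{int}D_u$ with the same endpoints.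

The tangency points cut $\partial D_u$ into $\deg u\ge3$ arcs, and these are exactly the arcs $\partial D_u\cap\overline{I_\tau}$ with $u\in\tau$. Indeed, such an arc has no tangency point in its interior, because a disk tangent there would overlap $I_\tau$; and an open arc between consecutive tangency points meets no other disk, so it borders a single interstice.

\begin{lemma}\label{lem:dual}
\begin{itemize}
\item[(a)] $D_v$ and $d_\tau$ have orthogonal boundaries if $v\in\tau$ and are disjoint if $v\notin\tau$.
\item[(b)] For $\tau\ne\tau'$, the set $d_\tau\cap d_{\tau'}$ is the tangency point of the common edge if $\tau,\tau'$ share an edge, and is empty otherwise.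
\item[(c)] Every point of $\hat{\mathbb C}$ other than a tangency point lies in the interior of some $D_v$ or $d_\tau$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $v\notin\tau$. A point of $D_v\cap d_\tau$ is not in $I_\tau$, so it lies in a cap in $D_u$ with $u\in\tau$. Then it is the tangency point of $D_u$ and $D_v$ and lies on the arc of the cap, so it is an endpoint of the arc and lies in a second disk of $\tau$. It would lie in three disks.

(b) A common point lies in neither open interstice: $I_\tau$ meets no disk of the packing and no other interstice. So it lies in a cap of $\tau$ in $D_u$ and in a cap of $\tau'$ in $D_{u'}$. If $u=u'$, the caps stand over two different arcs among at least three, so they meet only in a common endpoint of the arcs. If $u\ne u'$, the point is the tangency point of $D_u$ and $D_{u'}$, hence again an endpoint of both arcs. In both cases it is the tangency point of an edge of $\tau$ and of an edge of $\tau'$, and these edges coincide because the point lies in only two disks. Two triangles share at most one edge.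

(c) A point in no $\operatorname{int}D_v$ lies in some $I_\tau$ or on an open arc of $\partial I_\tau$, and these lie in $\operatorname{int}d_\tau$.
\end{proof}

In the model, $D_u$ is the disk orthogonal to $\partial d_\tau$ that meets it in the arc between the two tangency points of $u$ avoiding the third. So the M\"obius map sending the tangency points of $\Delta$ to those of the unit disks of Section~\ref{sec:octa} sends $D_{v_i}$ to $D_i$. Exchanging the names of $D_1$ and $D_2$ reverses the cyclic order of the tangency points and hence exchanges the sides of the circle through them, so we can also achieve $\infty\in I_\Delta$. We then call the packing \emph{normalized at $\Delta$}. All other disks lie in $\overline{\mathcal I}$, the disk $d_\Delta$ is the exterior of the incircle of $o_1o_2o_3$, and for $\tau\neq\Delta$ the interstice $I_\tau$ and the caps are bounded, so $d_\tau$ is the disk bounded by the incircle of the triangle of centers.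

\subsection*{The polyhedron and the block}
Let $\mathcal P\subset\mathbb H^3$ be the complement of all half-spaces $\widehat D_v$ and $\widehat d_\tau$. If two disks meet in at most one point, the closed half-spaces over them are disjoint. So by Lemma~\ref{lem:dual} the plane over $\partial D_v$ meets only the $\widehat d_\tau$ with $v\in\tau$, orthogonally, in the half-plane over the arc $\partial D_v\cap\overline{I_\tau}$. What remains is the \emph{white face} $f_v$, an ideal polygon with $\deg v$ vertices. Exchanging the roles, the plane over $\partial d_\tau$ meets only the $\widehat D_v$ with $v\in\tau$ and contributes the \emph{shaded face} $f_\tau$, an ideal triangle. Every edge of $\mathcal P$ is a complete geodesic between a white and a shaded face, with dihedral angle $\pi/2$. By Lemma~\ref{lem:dual}(c) the closure of $\mathcal P$ meets $\hat{\mathbb C}$ only in tangency points. Move the tangency point of $e=uv=\tau\cap\tau'$ to $\infty$. Then $D_u,D_v$ and $d_\tau,d_{\tau'}$ are two orthogonal pairs of opposite half-planes and all other disks are bounded, so high up $\mathcal P$ is a rectangle times $[c,\infty)$. Outside these ends $\mathcal P$ is compact.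

Let $D\mathcal P$ be the double of $\mathcal P$ along all white faces. Along each edge two right angles add up to $\pi$, so the boundary is totally geodesic; it consists of the doubles $S_\tau$ of the $f_\tau$, whose punctures we name by the edges of $\tau$. The rectangle at $e$ doubles along two opposite sides to a flat annulus. Thus $D\mathcal P$ is a block with one annular cusp for each edge $e$ of $\mathcal T$, joining the punctures $e$ of the two adjacent spheres.

Let $\tau=vwx$ and $\tau'=vwx'$ be a matched pair, with $e=vw$, $a=vx$, $b=wx$, $a'=vx'$, $b'=wx'$. Glue $S_\tau$ to $S_{\tau'}$ by the isometry, given by (S2), that reverses boundary orientations, sends $e\mapsto e$, and sends $(a,b)$ to $(a',b')$ (\emph{untwisted}) or to $(b',a')$ (\emph{twisted}). For any choice of twistings Lemma~\ref{lem:glue} gives a block $W$ with boundary $S=S_\Delta$ and $S'=S_{\Delta'}$.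

\subsection*{Strands}
The cusp of a matched edge closes up to a rank-$2$ cusp. The cusps of strand edges join to chains, which we record in a $1$-complex. Take a segment for each strand edge, with one end in each adjacent triangle. Join the three ends in $\Delta$ to a vertex, and likewise in $\Delta'$. At a matched pair join the four ends by two \emph{passages}, from $a$ and from $b$ to their images under the gluing. The result is a graph $G$ with two trivalent vertices, together with some closed loops. A closed loop would be a further rank-$2$ cusp, drilled along a curve for which we have no spanning disk. The freedom to twist is there to remove the loops.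

\begin{lemma}\label{lem:loops}
For a suitable choice of twistings there are no closed loops. The graph $G$ is a $\theta$-graph or a handcuff graph.
\end{lemma}

\begin{proof}
Choose twistings that minimize the number of loops, and suppose that $\lambda$ is a loop. Suppose that at some pair exactly one passage, say the one from $a$ to $a^*$, belongs to $\lambda$, and the other runs from $b$ to $b^*$, where $\{a^*,b^*\}=\{a',b'\}$. After changing the twisting, the component through $b$ passes to $a^*$, runs once along $\lambda$ to $a$, and passes to $b^*$. So $\lambda$ is absorbed and the number of loops drops by one, against minimality. Hence at each pair both passages or none belong to $\lambda$.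

Let $\mathcal S$ be the set of triangles having a side whose segment lies in $\lambda$. It is non-empty, and it contains neither $\Delta$ nor $\Delta'$, since $\lambda$ contains no vertex. If $\tau\in\mathcal S$, one passage at the pair of $\tau$ lies in $\lambda$, hence both, hence all four segments $a,b,a',b'$. So the partner of $\tau$ and the neighbors of $\tau$ across its two strand edges lie in $\mathcal S$. Any two triangles are joined by a sequence of adjacent triangles, so $\Delta\in\mathcal S$, a contradiction.

The graph $G$ has three edges. An edge with both ends at $\Delta$ uses two of the three ends there, so the number of edges from $\Delta$ to $\Delta'$ is $3$ or $1$.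
\end{proof}

\begin{lemma}\label{lem:topology}
If there are no closed loops, $W$ is a plug, of the type of $G$.
\end{lemma}

\begin{proof}
Truncate as in Lemma~\ref{lem:glue}. The truncated polyhedron is a ball. In its boundary sphere, let $R$ be the closure of the complement of the white faces. It consists of a hexagon for each $f_\tau$ and a rectangle for each edge $e=\tau\cap\tau'$, with two opposite sides on the hexagons of $\tau,\tau'$ and the other two on white faces. The double of the ball along its whole boundary is $\mathbb S^3$, so Lemma~\ref{lem:unglue} gives $(D\mathcal P)^{\mathrm{tr}}\cong\mathbb S^3\setminus\operatorname{int}\nu(R)$. The set $\nu(R)$ is the union of balls $\nu_\tau$ over the hexagons and tubes $\nu_e$ over the rectangles, whose two end disks lie on $\nu_\tau$ and $\nu_{\tau'}$; it is a neighborhood of the dual graph of $\mathcal T$. On $\partial\nu(R)$, the ball $\nu_\tau$ carries $S_\tau^{\mathrm{tr}}$ and the tube $\nu_e$ carries the annulus $A_e$ of the cusp $e$.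

For a matched pair let $Q_e=\nu_\tau\cup\nu_e\cup\nu_{\tau'}$. These balls are disjoint for different pairs. The sphere $\partial Q_e$ is the union of $A_e$ and two disks: $\mathbb D_-$, which consists of $S_\tau^{\mathrm{tr}}$ and end disks of $\nu_a,\nu_b$, and $\mathbb D_+$, which consists of $S_{\tau'}^{\mathrm{tr}}$ and end disks of $\nu_{a'},\nu_{b'}$. We choose a product structure on $Q_e$ adapted to the gluing map $\varphi\colon S_\tau^{\mathrm{tr}}\to S_{\tau'}^{\mathrm{tr}}$. Since $e\mapsto e$, coning over the end disks extends $\varphi$ to a homeomorphism $\bar\varphi\colon\mathbb D_-\to\mathbb D_+$, which reverses the orientations induced from $\partial Q_e$. So does the translation $(x,-1)\mapsto(x,1)$ on $\partial(\mathbb D\times[-1,1])$. Take an orientation-preserving homeomorphism $\mathbb D_-\to\mathbb D\times\{-1\}$ and define $\mathbb D_+\to\mathbb D\times\{1\}$ so that $\bar\varphi$ becomes the translation; it preserves orientation too. These two maps extend over $A_e\to\partial\mathbb D\times[-1,1]$, because orientation-preserving homeomorphisms of a circle are isotopic, and then over $Q_e\to\mathbb D\times[-1,1]$ by coning.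

Let $\Sigma_e\subset\mathbb D$ be the pair of pants with $\Sigma_e\times\{-1\}=S_\tau^{\mathrm{tr}}$. Gluing by $\varphi$ gives, up to homeomorphism, the same manifold as attaching the collar $\Sigma_e\times[-1,1]$ along $\Sigma_e\times\{\pm1\}$. In $\mathbb S^3$ this collar also touches the exterior along $A_e$. By Lemma~\ref{lem:unglue}, leaving $A_e$ unglued amounts to filling in $\Sigma_e\times[-1,1]$ and removing a thin neighborhood of $C_e=\partial\mathbb D\times\{0\}$. The curve $C_e$ bounds $\delta_e=\mathbb D\times\{0\}\subset Q_e$, and the unfilled part of $Q_e$ consists of two columns $(\text{disk})\times[-1,1]$, each crossed by $\delta_e$ in one slice, which join the tubes $\nu_a,\nu_b$ to those of their images. (Relative to the sphere containing $R$, the columns can be pictured as parallel in the untwisted case and as making a half twist in the twisted case; we do not use this.)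

After this is done for all pairs, what is left of $\nu(R)$ is $\nu_\Delta$, $\nu_{\Delta'}$, the tubes of the strand edges, and the columns. Tubes and columns follow the segments and passages, so, as there are no loops, they concatenate to three tubes $\mathbb D\times[-1,1]$, in which the slices of columns are level disks. This is a tube neighborhood $\nu(G)$. The chains of annuli $A_a$ correspond to the tube annuli and the tori obtained from the $A_e$ to the $\partial\nu(C_e)$. We orient $\mathbb S^3$ so that the homeomorphism preserves orientation.
\end{proof}

\subsection*{Depth}

\begin{lemma}\label{lem:depth}
Let $R>0$ and $\varepsilon\le e^{-4R}/3$. Suppose that when the packing is normalized at $\Delta$ all disks $D_v$ with $v\notin\Delta$ have radius at most $\varepsilon$, and that when it is normalized at $\Delta'$ all disks $D_v$ with $v\notin\Delta'$ have radius at most $\varepsilon$. Then the plug $W$ has depth at least $R$.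
\end{lemma}

\begin{proof}
Normalize at $\Delta$ and put $\rho=\sqrt\varepsilon\le e^{-2R}/\sqrt3$; note $\varepsilon\le\rho$. A triangle $\tau\ne\Delta$ has radii $r_1\le\varepsilon$ and $r_2,r_3\le1$. Since $r_2r_3/(r_2+r_3)=(1/r_2+1/r_3)^{-1}\le\frac12$, formula \eqref{eq:inradius} bounds the radius of $d_\tau$ by $\sqrt{\varepsilon/2}\le\rho$. We have $f_\Delta=f$ and $\mathcal P\subset U$, and $U\setminus\mathcal P$ as well as all faces of $\mathcal P$ other than $f_\Delta,f_{v_1},f_{v_2},f_{v_3}$ lie at height $\le\rho$. Hence $U$ and $\mathcal P$ coincide in $\{t>\rho\}$, with the lateral faces of $U$ equal there to the $f_{v_i}$. So the part $O$ of $\mathcal E_S=DU$ that folds into $\{t>\rho\}$ is also a subset of $D\mathcal P$. It meets $\partial D\mathcal P$ only in $O\cap S$, so it embeds in $W$, with $O\setminus S$ in the interior. By \eqref{eq:height}, $O$ contains $B_{\mathcal E_S}(p,R)$ for both centers $p$. Normalizing at $\Delta'$, the same argument gives the map for $S'$.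

A common point of the two images lies on no glued sphere, so it comes from a unique point of $D\mathcal P$. Its image in $\mathcal P$ under folding is at distance less than $R$ from the center $c$ of $f_\Delta$ and from the center $c'$ of $f_{\Delta'}$, so $d(c,c')<2R$. But in the normalization at $\Delta$ the point $c$ has height $1/\sqrt3$ and $c'$ has height $\le\rho$, so $d(c,c')\ge\log\frac1{\sqrt3\,\rho}\ge2R$.
\end{proof}

\section{Triangulations with small disks}\label{sec:small}

We need matched triangulations satisfying the hypothesis of Lemma~\ref{lem:depth} with $\varepsilon\to0$. The tool is a length--area argument. The disks in $\mathcal I$ have bounded total area, so among many disjoint short cycles around a vertex $v$ one consists of disks with small total radius, and it traps $D_v$. This suggests a long cylinder of the triangular lattice between $\Delta$ and $\Delta'$. Near $\Delta$ there is a difficulty: cycles around $v$ run into the vertices $v_i$, whose disks are large. We shall see that paths which close up through one or two of the $v_i$ still trap $D_v$, and we give the $v_i$ many neighbors so that there are many such paths.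

\subsection*{The triangulation $\mathcal T_k$}
Let $k\ge9$ be odd. The vertices and edges of $\mathcal T_k$ are the following.
\begin{itemize}
\item Vertices $(x,y)$ with $x\in\mathbb Z/3k$ and $0\le y\le 2k^2$, where $(x,y)$ is joined to $(x+1,y)$, $(x,y+1)$ and $(x-1,y+1)$. The vertices with fixed $y$ form a cycle, \emph{row $y$}.
\item Pairwise adjacent vertices $v_1,v_2,v_3$, with $v_i$ joined to $(x,0)$ for $(i-1)k\le x\le ik$. The \emph{corner} $(ik,0)$ is adjacent to $v_i$ and $v_{i+1}$ (indices mod $3$).
\item Pairwise adjacent vertices $v_1',v_2',v_3'$, with $v'_i$ joined to $(x,2k^2)$ for $(i-1)k\le x\le ik$.
\end{itemize}
The triangles are $\Delta=v_1v_2v_3$ and $\Delta'=v_1'v_2'v_3'$; between rows $y$ and $y+1$ the triangles $\{(x,y),(x+1,y),(x,y+1)\}$ and $\{(x+1,y),(x,y+1),(x+1,y+1)\}$, which we match with each other; between $\Delta$ and row $0$ the $3k$ triangles $\{v_i,(x,0),(x+1,0)\}$ with $(i-1)k\le x<ik$ and the three triangles $\{v_i,v_{i+1},(ik,0)\}$; and the corresponding $3k+3$ triangles at the top. The $3k+3$ triangles at the bottom form a cyclic sequence in which consecutive ones share an edge. As $k$ is odd their number is even, and we match them alternately; the same is done at the top. This is the only use of the parity of $k$.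

The map $(x,y)\mapsto(-x,2k^2-y)$, $v_i\leftrightarrow v'_{4-i}$, is an automorphism of $\mathcal T_k$ exchanging $\Delta$ and $\Delta'$: it reverses the three edge directions $(1,0),(0,1),(-1,1)$, and it takes the interval $[(i-1)k,ik]$ to $[(3-i)k,(4-i)k]$.

\begin{lemma}\label{lem:small}
In every packing with nerve $\mathcal T_k$ normalized at $\Delta$, each disk $D_v$ with $v\notin\Delta$ has radius
\[
r_v\le\varepsilon_k:=3\max\Big\{\big(\tfrac k3\big)^{-1/2},\ \big(\tfrac16\log\tfrac k4\big)^{-1/2}\Big\}.
\]
\end{lemma}

\begin{proof}
\emph{Straight realization.} Let $o_u$ be the center of $D_u$, and join the centers of tangent disks by segments. The radii to the tangency points cut each $D_u$ into sectors, one for each arc, that is, one for each triangle at $u$. The union of $\overline{I_\tau}$ with its three adjacent sectors is the Euclidean triangle of centers if $\tau\ne\Delta$, and is $\hat{\mathbb C}$ minus the open triangle $o_1o_2o_3$ if $\tau=\Delta$. These closed disks cover $\hat{\mathbb C}$ with disjoint interiors. So there is a homeomorphism $\mathcal T_k\to\hat{\mathbb C}$ taking vertices to centers, edges to segments, and the open triangle $\Delta$ to a set containing $\infty$.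

\emph{Chains.} Fix $v\notin\Delta$. A \emph{chain} is a set $\mathcal C$ of vertices, not containing $v,v_1,v_2,v_3$, that forms either
\begin{itemize}
\item[(a)] a cycle separating $v$ from the open triangle $\Delta$, or
\item[(b)] a path from a neighbor of $v_i$ to a neighbor of $v_j$, where $i=j$ is allowed, which together with $v_i$ and $v_j$ forms such a cycle.
\end{itemize}
Put $r(\mathcal C)=\sum_{u\in\mathcal C}r_u$. We claim that $r_v\le3\,r(\mathcal C)$. Write $r=r(\mathcal C)$, and let $\Lambda$ be the polygonal Jordan curve of the cycle. The center $o_v$ lies on the bounded side of $\Lambda$. The curve lies in the open disks of its vertices together with tangency points of consecutive ones, and these lie in no third disk; so $D_v\cap\Lambda=\emptyset$. Hence $D_v$ lies on the bounded side, which is contained in the convex hull of $\Lambda$. In case (a), $\Lambda$ has length $2r$, so its hull has diameter at most $r$, and $r_v\le r/2$. In case (b), the polygonal path has length at most $2r$, starts within distance $1+r$ of $o_i$ and ends within distance $1+r$ of $o_j$. So the convex function $F(q)=|q-o_i|+|q-o_j|$ is at most $2(1+3r)$ on the path. It is at most $2$ at $o_i$ and $o_j$, so $F\le2+6r$ on the hull of $\Lambda$. Since $D_v$ has interior disjoint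 from the unit disks, $F(o_v)\ge2(1+r_v)$. Thus $r_v\le3r$.

\emph{Length and area.} Let $\mathcal C_1,\dots,\mathcal C_m$ be disjoint chains, $\mathcal C_j$ having at most $n_j$ vertices. By the Cauchy--Schwarz inequality $r(\mathcal C_j)^2\le n_j\sum_{u\in\mathcal C_j}r_u^2$, so
\[
\min_jr(\mathcal C_j)^2\cdot\sum_j\frac1{n_j}\le\sum_j\frac{r(\mathcal C_j)^2}{n_j}\le\sum_{u\notin\Delta}r_u^2\le\frac{\operatorname{area}(\mathcal I)}{\pi}<\frac{\sqrt3}{\pi}<1,
\]
as $\mathcal I$ lies in a triangle of area $\sqrt3$. Therefore
\begin{equation}\label{eq:la}
r_v\le3\Big(\sum_j\frac1{n_j}\Big)^{-1/2}.
\end{equation}

\emph{Vertices far from $\Delta$.} Let $v=(x_0,y_0)$ with $y_0\ge k^2$, or $v=v_i'$. The rows $0,\dots,k^2-1$ are $k^2$ disjoint chains of type (a) with $3k$ vertices each, so $\sum1/n_j=k/3$.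

\emph{Vertices near $\Delta$.} Let $v=(x_0,y_0)$ with $y_0<k^2$. For an integer $1\le j\le k/4$ let $\mathrm{Hex}_j$ be the lattice hexagon spanned by the points $v+(\xi,\zeta)$ with $\max(|\xi|,|\zeta|,|\xi+\zeta|)\le j$. Its boundary is the cycle of the $6j$ points where the maximum equals $j$, so these cycles are disjoint for different $j$. The range of $\xi$ has length $2j\le k/2<3k$, so the hexagon does not wrap around the cylinder, and $y_0+j<2k^2$, so it stays below the top row. Let $\mathcal C_j$ be the part of $\partial\mathrm{Hex}_j$ in $y\ge0$. We show that it is a chain by exhibiting a disk $Q$, a union of triangles other than $\Delta$, that contains $v$ and whose boundary cycle consists of $\mathcal C_j$ and at most two of the $v_i$. Then $v$ is not on $\partial Q$, so it is interior to $Q$, and $\partial Q$ separates it from the open triangle $\Delta$.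

If $j\le y_0$, take $Q=\mathrm{Hex}_j$; the chain has type (a). If $j>y_0$, row $0$ is given by $\zeta=-y_0$ and meets $\mathrm{Hex}_j$ in the interval $y_0-j\le\xi\le j$. As $|\zeta|<j$, only its endpoints $b_-,b_+$ lie on $\partial\mathrm{Hex}_j$. So $\mathrm{Hex}_j^+=\mathrm{Hex}_j\cap\{y\ge0\}$ is a disk bounded by $[b_-,b_+]$ and the path $\mathcal C_j$ from $b_-$ to $b_+$. The interval has length at most $2j<k$ and corners are $k$ apart, so it contains at most one corner. If no corner lies strictly inside, some $v_i$ is adjacent to all its vertices. Let $Q$ be the union of $\mathrm{Hex}_j^+$ and the fan of triangles with apex $v_i$ over $[b_-,b_+]$; two disks meeting in a boundary arc form a disk, and its boundary is $\mathcal C_j$ with $v_i$. If the corner $c=(ik,0)$ lies strictly inside, then $v_i$ is adjacent to all of $[b_-,c]$ and $v_{i+1}$ to all of $[c,b_+]$. The fan with apex $v_i$ over $[b_-,c]$, the triangle $v_iv_{i+1}c$ and the fan with apex $v_{i+1}$ over $[c,b_+]$ form a disk meeting $\mathrm{Hex}_j^+$ in $[b_-,b_+]$. The union $Q$ is bounded by $\mathcal C_j$ with the edge $v_iv_{i+1}$; see Figure~\ref{fig:hex}. In both cases the chain has type (b). With $n_j=6j$ we get $\sum1/n_j\ge\frac16\log(\lfloor k/4\rfloor+1)\ge\frac16\log\frac k4$.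

In both cases \eqref{eq:la} gives $r_v\le\varepsilon_k$.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x={(0.8cm,0cm)},y={(0.4cm,0.693cm)}]
\fill[gray!20] (-1,0)--(-2,1)--(-2,3)--(0,3)--(2,1)--(2,0)--(3.9,-1.6)--(-0.3,-1.6)--cycle;
\foreach \t in {0,1,2,3} \draw[gray] (-3,\t)--(4,\t);
\foreach \x in {-3,...,4} \draw[gray] (\x,0)--(\x,3);
\foreach \t in {0,1,2} \foreach \x in {-2,...,4} \draw[gray] (\x,\t)--++(-1,1);
\foreach \x in {-3,...,1} \draw[gray] (-0.3,-1.6)--(\x,0);
\foreach \x in {1,...,4} \draw[gray] (3.9,-1.6)--(\x,0);
\draw[very thick] (-1,0)--(-2,1)--(-2,3)--(0,3)--(2,1)--(2,0);
\draw[thick,dashed] (2,0)--(3.9,-1.6)--(-0.3,-1.6)--(-1,0);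
\fill (0,1) circle (2pt) node[above right] {$v$};
\fill (1,0) circle (1.5pt) node[above right] {$c$};
\fill (-1,0) circle (1.5pt) node[below left] {$b_-$};
\fill (2,0) circle (1.5pt) node[above right] {$b_+$};
\fill (-0.3,-1.6) circle (2pt) node[below] {$v_i$};
\fill (3.9,-1.6) circle (2pt) node[below] {$v_{i+1}$};
\end{tikzpicture}
\caption{The triangulation $\mathcal T_k$ near a corner $c$ of the bottom row. For a vertex $v$ in row $1$, the part above the bottom row of the hexagon of radius $2$ about $v$ is bounded by a path (bold) from $b_-$ to $b_+$, which closes up through $v_{i+1}$ and $v_i$ (dashed) to the boundary of a disk (shaded) containing $v$.}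
\label{fig:hex}
\end{figure}

\begin{proposition}\label{prop:plugs}
For one of the two types, $\theta$ or handcuff, there are plugs of this type of depth at least $R$ for every $R>0$.
\end{proposition}

\begin{proof}
For each odd $k\ge9$ take a packing with nerve $\mathcal T_k$ and twistings as in Lemma~\ref{lem:loops}; Lemma~\ref{lem:topology} gives a plug $W_k$. A packing normalized at $\Delta'$ becomes a packing normalized at $\Delta$ when its disks are relabeled by the automorphism exchanging $\Delta$ and $\Delta'$. So Lemma~\ref{lem:small} bounds the radii by $\varepsilon_k$ in both normalizations, and by Lemma~\ref{lem:depth} the depth of $W_k$ is at least $R$ as soon as $\varepsilon_k\le e^{-4R}/3$. Since $\varepsilon_k\to0$, this holds for all large $k$. One type occurs for infinitely many $k$.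
\end{proof}

From now on all plugs have this type.

\section{The manifold $M$}\label{sec:M}

A plug fills the complement of a tube neighborhood in $\mathbb S^3$. So the manifold into which $n$ plugs are inserted should be made of $n$ tube neighborhoods. Let $H_1,\dots,H_n$ be copies of an oriented abstract tube neighborhood $H$ of the chosen type. Let $F_i=\partial H_i$, and let $A_i\subset F_i$ be the union of the three tube annuli. The closure of $F_i\setminus A_i$ is two pairs of pants, so the cores of the tube annuli form a pants decomposition of $F_i$: they are essential and pairwise non-isotopic. Choose a small ball $\beta_i$ in the interior of one of the two vertex balls of $H_i$, and let $X=H_1\#\dots\#H_n$ be obtained by gluing the $H_i\setminus\operatorname{int}\beta_i$ to the boundary spheres of $\mathbb S^3$ minus $n$ disjoint open balls, compatibly with orientations.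

The manifold $X$ has compressible boundary, and for $n\geq 2$ essential spheres. Drilling one knot removes these defects, and this knot will later become the knot in $\mathbb S^3$. Recall that a compact orientable $3$-manifold is \emph{irreducible} if every embedded $2$-sphere bounds a ball and \emph{$\partial$-irreducible} if its boundary components are incompressible, equivalently $\pi_1$-injective. It is \emph{simple} if it has both properties and every properly embedded incompressible torus or annulus is boundary parallel.

\begin{theorem}[Myers \cite{My}]\label{thm:myers}
Every compact orientable $3$-manifold $X$ with no $2$-sphere in $\partial X$ contains a knot $J$ with simple exterior.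
\end{theorem}

Let $J\subset\operatorname{int}X$ be such a knot and $N=X\setminus\operatorname{int}\nu(J)$. Then $\partial N=F_1\sqcup\dots\sqcup F_n\sqcup T_0$ with $T_0$ a torus, and $N$ is Haken, being irreducible with incompressible boundary. Let $P=T_0\cup A_1\cup\dots\cup A_n$; this is the part of $\partial N$ that we want to be parabolic.

\subsection*{The pared manifold}
A pair $(N,P)$, with $N$ compact, orientable and irreducible and $P\subset\partial N$ a disjoint union of $\pi_1$-injective tori and annuli, is \emph{pared} if every subgroup $\mathbb Z^2\subset\pi_1(N)$ is conjugate into the fundamental group of a torus of $P$, and every $\pi_1$-injective map $(A,\partial A)\to(N,P)$ of an annulus is homotopic, as a map of pairs, into $P$. These conditions concern singular tori and annuli, while simplicity concerns embedded ones. The bridge is the characteristic submanifold theorem, in the following form.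

\begin{theorem}[Jaco--Shalen, Johannson]\label{thm:char}
Let $N$ be a Haken manifold with incompressible boundary. There is a compact submanifold $V\subset N$, each component of which is Seifert fibered or an $I$-bundle, whose frontier consists of properly embedded incompressible tori and annuli, and such that every $\pi_1$-injective map of a torus into $N$, and every $\pi_1$-injective map $(A,\partial A)\to(N,\partial N)$, is homotopic as a map of pairs into $V$ or into $\partial N$.
\end{theorem}

\begin{lemma}\label{lem:pared}
$(N,P)$ is pared.
\end{lemma}

\begin{proof}
The components of $P$ are $\pi_1$-injective in $\partial N$, hence in $N$.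

\emph{Step 1: maps into $V$ can be pushed into $\partial N$.} Let $V_0$ be a component of $V$. Each frontier component $\Phi$ of $V_0$ is boundary parallel, so it separates $N$ and cuts off a product region $R_\Phi$ that deformation retracts onto the torus or annulus $R_\Phi\cap\partial N$, fixing it pointwise. Suppose that $V_0$ lies in no $R_\Phi$. Then $V_0\cap R_\Phi=\Phi$ for all $\Phi$, and $N$ is obtained from $V_0$ by attaching these product regions, so $N\cong V_0$. But the boundary of an orientable Seifert fibered manifold consists of tori; the boundary of an orientable $I$-bundle over a surface with boundary, a handlebody, is connected; and that of an $I$-bundle over a closed surface is connected or has two homeomorphic components. All this is excluded, because $\partial N$ contains $F_1$ of genus $2$ and $T_0$ of genus $1$. So $V_0\subset R_\Phi$ for some $\Phi$, and the retraction pushes maps into $V_0$ into $\partial N$ through maps of pairs. By Theorem~\ref{thm:char}, all $\pi_1$-injective tori and annuli $(A,\partial A)\to(N,\partial N)$ are homotopic as maps of pairs into $\partial N$.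

\emph{Step 2: tori.} A subgroup $\mathbb Z^2$ is the image of a $\pi_1$-injective map of a torus, which is homotopic into a component of $\partial N$. This is $T_0$, since $\pi_1(F_i)$ contains no $\mathbb Z^2$.

\emph{Step 3: annuli.} Let $f\colon(A,\partial A)\to(N,P)$ be $\pi_1$-injective, and let $h\colon A\times[0,1]\to N$ be a homotopy from $f$ into $\partial N$ with $h(\partial A\times[0,1])\subset\partial N$. In $A\times[0,1]$ the annulus $A\times\{0\}$ is homotopic rel boundary to $(\partial A\times[0,1])\cup(A\times\{1\})$. So $f$ is homotopic rel $\partial A$ to a map $g$ into one component of $\partial N$. If this is $T_0\subset P$, we are done. If it is $F_i$, choose a hyperbolic metric on $F_i$ for which the tube annuli are metric neighborhoods of three disjoint simple closed geodesics. The two curves $g|_{\partial A}$ are essential and lie in tube annuli, so they are homotopic to non-zero powers of these geodesics, and they are freely homotopic through $g$. A free homotopy class has one geodesic, so both lie in the same tube annulus $A_\gamma$, with geodesic $\gamma$. Lift $g$ to the cover $\tilde F=\mathbb H^2/\langle\gamma\rangle$. The preimage of $A_\gamma$ in $\mathbb H^2$ is a union of disjoint strips around geodesics, and a non-trivial power of $\gamma$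 preserves no geodesic but its axis. So in $\tilde F$ one component $\tilde A_\gamma$ of the preimage maps homeomorphically to $A_\gamma$, and all others are simply connected. The lifted boundary curves are essential, so both lie in $\tilde A_\gamma$. This set is convex, and moving points along geodesics toward their nearest points in it gives a deformation retraction of $\tilde F$ fixing $\tilde A_\gamma$. Projecting, $g$ is homotopic rel $\partial A$ into $A_\gamma\subset P$.
\end{proof}

\subsection*{The hyperbolic structure}
Let $\Gamma$ be a torsion-free Kleinian group with limit set $\Lambda_\Gamma$ and domain of discontinuity $\Omega=\hat{\mathbb C}\setminus\Lambda_\Gamma$, and let $\overline M=(\mathbb H^3\cup\Omega)/\Gamma$. Move a parabolic fixed point to $\infty$. If its stabilizer has rank $2$, a \emph{standard cusp region} is a horoball $\{t>c_0\}$; if it is generated by $z\mapsto z+1$, it is a set $\{(z,t):t\ge0,\ (\operatorname{Im}z)^2+t^2>c_0^2\}\subset\mathbb H^3\cup\Omega$. In both cases its quotient by the stabilizer is required to embed in $\overline M$. The group $\Gamma$ is \emph{geometrically finite} if $\overline M$ is the union of a compact set and finitely many disjoint such cusp neighborhoods. For the next theorem see Morgan \cite{Mo} or Kapovich's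 book.

\begin{theorem}[Thurston]\label{thm:th}
Let $(N,P)$ be a pared Haken manifold with $P\ne\partial N$. Then there is a geometrically finite Kleinian group $\Gamma$ such that $\overline M$ minus its open cusp neighborhoods is homeomorphic to $N$, with the frontiers of the cusp neighborhoods corresponding to $P$.
\end{theorem}

Apply this to our pair, let $M=\mathbb H^3/\Gamma$, and orient $M$ through the homeomorphism. Then $\pi_1(M)=\Gamma\cong\pi_1(N)$ is finitely generated. A rank-$1$ cusp neighborhood meets $\Omega/\Gamma$ in two copies of a half-plane modulo $z\mapsto z+1$, which are conformally punctured disks. So $\Omega/\Gamma$ consists of $2n$ pairs of pants with punctured disks attached; each is conformally $\hat{\mathbb C}$ minus three points, and loops around the punctures are parabolic.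

\begin{lemma}\label{lem:round}
Every component of $\Omega$ is a round open disk, and no two components are complementary.
\end{lemma}

\begin{proof}
Let $\Omega_0$ be a component with stabilizer $\Gamma_0$. The map $\pi_1(\Omega_0/\Gamma_0)\to\Gamma$ has image $\Gamma_0$, and it is injective because the pants are $\pi_1$-injective in $F_i$ and $F_i$ is in $N$. So $\Gamma_0$ is free on two parabolics $\gamma_1,\gamma_2$ with $\gamma_1\gamma_2$ parabolic. They do not commute, so their fixed points differ. After conjugation and a choice of signs,
\[
\gamma_1=\begin{pmatrix}1&2\\0&1\end{pmatrix},\qquad\gamma_2=\begin{pmatrix}1&0\\ \kappa&1\end{pmatrix},\qquad \kappa\neq0,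
\]
and $2+2\kappa=\operatorname{tr}\gamma_1\gamma_2=\pm2$ gives $\kappa=-2$. Thus $\Gamma_0$ is the image in $\mathrm{PSL}_2(\mathbb R)$ of the level-$2$ congruence subgroup. It has as fundamental domain the ideal quadrilateral with vertices $-1,0,1,\infty$, its limit set is $\mathbb R\cup\{\infty\}$, and the quotient of either half-plane is conformally $\hat{\mathbb C}$ minus three points. As $\Omega_0$ is connected and misses the limit set of $\Gamma_0$, it lies in one half-plane $O$. The induced map $\Omega_0/\Gamma_0\to O/\Gamma_0$ is holomorphic and injective. An injective holomorphic map has no essential singularity at a puncture, since near one its values would be dense and would meet the image of an open set elsewhere. So the map extends to a holomorphic map $\hat{\mathbb C}\to\hat{\mathbb C}$, of degree $1$. The image of $\Omega_0/\Gamma_0$ omits exactly three points and lies in $O/\Gamma_0$, so it equals $O/\Gamma_0$, and $\Omega_0=O$.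

If two components were complementary, $\Lambda_\Gamma$ would be a $\Gamma$-invariant circle. But $\pi_1(T_0)$ acts, after conjugation, as a lattice of translations, which preserves no circle or line.
\end{proof}

Hence the closed half-spaces over distinct components of $\Omega$ are disjoint. They project to $2n$ disjoint embedded funnels $\mathcal E_j=\mathcal E_{S_j}\subset M$, bounded by totally geodesic thrice-punctured spheres $S_1,\dots,S_{2n}$. Following the geodesics orthogonal to $S_j$ to infinity, the closure of $\mathcal E_j$ in $\overline M$ is $S_j\times[0,\infty]$. Let
\[
Y=M\setminus\bigcup_j(\mathcal E_j\setminus S_j).
\]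

\begin{proposition}\label{prop:M}
\begin{itemize}
\item[(a)] $Y$ is the convex core of $M$.
\item[(b)] $Y$ is a block, and there is an orientation-preserving homeomorphism $Y^{\mathrm{tr}}\cong N$ taking the $S_j^{\mathrm{tr}}$ to the pairs of pants in $\partial N\setminus\operatorname{int}P$, the annuli to the tube annuli and the only torus to $T_0$.
\item[(c)] $M$ has $n+1$ topological ends. One is a rank-$2$ cusp; each of the others contains exactly two geometric ends, both geometrically finite.
\end{itemize}
\end{proposition}

\begin{proof}
(a) The convex hull of $\Lambda_\Gamma$ is the complement of the union of all open half-spaces over round open disks contained in $\Omega$. Each such disk lies in a component of $\Omega$, so the half-spaces over the components suffice.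

(b) Consider a rank-$1$ cusp in the standard form, and write $y=\operatorname{Im}z$. The half-planes $\{y<-c_0\}$ and $\{y>c_0\}$ lie in $\Omega$. A round disk that contains a half-plane and does not contain the limit point $\infty$ is a parallel half-plane. So $\Omega$ has components $\{y<y_-\}$ and $\{y>y_+\}$, with $-c_0\le y_-<y_+\le c_0$ by Lemma~\ref{lem:round}. All other components lie in the strip between them and have radius at most $c_0$. Fix $c>2c_0$, and let $\mathcal N$ be the set of $(z,t)$, $t\geq 0$, such that $(y,t)$ is at Euclidean distance at least $c$ from the segment $[y_-,y_+]\times\{0\}$. It lies in the standard region, since such $(y,t)$ has norm at least $c-c_0>c_0$. In the $(y,t)$ half-plane its frontier consists of the segment $[y_-,y_+]\times\{c\}$ and two quarter circles. It bounds a convex set containing the half-disk of radius $c_0$ about $0$, so radial projection from $0$ shows that the part of the closed standard region between the two frontiers is a product. Hence we may replace the standard regions by the $\mathcal N$ in Theorem~\ref{thm:th}, and $\overline M$ minus the new cusp neighborhoods is still compact and homeomorphic to $N$.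

The preimage of $Y$ meets $\mathcal N$ in $\{y_-\le y\le y_+,\ t\ge c\}$. With $t=ce^s$ the metric is $ds^2+e^{-2s}|dz|^2/c^2$, so the quotient is an annular cusp. As $Y$ is closed in $\overline M$, it is compact outside its cusps, and it is a block. The geodesics orthogonal to the plane $\{y=y_-\}$ are circular arcs centered at $(y,t)=(y_-,0)$, so the part of $\mathcal N$ in $y\le y_-$ projects to $(\text{cusp of }S_j)\times[0,\infty]$, and the part in $y\geq y_+$ does the same for the sphere over $\{y=y_+\}$. Therefore $N$ is homeomorphic to $Y^{\mathrm{tr}}\cup\bigcup_jS_j^{\mathrm{tr}}\times[0,\infty]$, with the pants corresponding to $S^{\mathrm{tr}}_j\times\{\infty\}$. Shrinking these collars into $Y^{\mathrm{tr}}$ gives (b).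

(c) Identify $Y^{\mathrm{tr}}$ with $N$. Outside $T_0$ lies the rank-$2$ cusp. Outside $F_i$ lie two products $S_j^{\mathrm{tr}}\times[0,\infty)$ and three sets $(\mathcal N\cap\mathbb H^3)/\langle z+1\rangle$. The cross-section of $\mathcal N\cap\mathbb H^3$ in the $(y,t)$ half-plane is homeomorphic to $[y_-,y_+]\times[0,\infty)$, with the segment as bottom and the quarter circles as sides. So these five pieces form $F_i\times[0,\infty)$, and $M$ has $n+1$ topological ends.

For the geometric ends remove the horoball neighborhoods $\{t>c\}/\langle z+1\rangle$ and the rank-$2$ cusp. A point of the funnel at distance $s$ from $\{y=y_-\}$, whose projection has height $t_0$, has height $t_0/\cosh s$. So $\mathcal E_j\cap M_0$ meets the level $S_j\times\{s\}$ in $S_j$ truncated at height $c\cosh s$, and is homeomorphic to $S_j^{\mathrm{tr}}\times[0,\infty)$. Thus $M_0$ is $Y^{\mathrm{tr}}$ with $2n$ such products attached, $Y^{\mathrm{tr}}$ is a relative compact core, and there are $2n$ geometric ends, two outside each $F_i$. Their neighborhoods $(\mathcal E_j\setminus S_j)\cap M_0$ are disjoint from the convex core $Y$.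
\end{proof}

\begin{remark}\label{rem:closed}
The annuli $A_i$ cannot be omitted. For $n=2$ the pair $(N,T_0)$ is pared as well, by the proof of Lemma~\ref{lem:pared}, and Theorem~\ref{thm:th} gives a hyperbolic structure on $\operatorname{int}N$ without rank-$1$ cusps. Its convex core is closed in $\overline M$ and misses $\Omega/\Gamma=F_1\sqcup F_2$, so the ends at $F_1$ and $F_2$ are convex cocompact. By the result of Purcell and Souto this structure is not a geometric limit of knot complements, whereas the structure $M$ on the same manifold is one.
\end{remark}

\section{Knots converging to $M$}\label{sec:knots}

Let $W$ be a plug, with $\nu(G)$, $\delta_j$, $C_j$ as in Definition~\ref{def:plug}. There is an orientation-preserving homeomorphism $\nu(G)\to H$ taking balls to balls, tubes to tubes and level disks to level disks. To construct it, choose an isomorphism of the graphs and map the tubes by orientation-preserving product maps. On the boundary sphere of a ball the map is then given on three disks. It extends over the remaining pair of pants, because some orientation-preserving homeomorphism realizes the bijection of boundary curves and can be adjusted in collars of these curves. Finally cone over the ball.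

Take copies $W^i$ and $\mathbb S^3_i\supset\nu(G)$, $\delta^i_j$, $C^i_j$ for $i=1,\dots,n$, and identify $\nu(G)\subset\mathbb S^3_i$ with $H_i$. This identifies the two pairs of pants of $(W^i)^{\mathrm{tr}}$ with those of $F_i\subset\partial N=\partial Y^{\mathrm{tr}}$, reversing boundary orientations. Glue the two components of $\partial W^i$ to the corresponding spheres $S_j$ by the isometries that reverse boundary orientations and induce the same bijections of punctures. By Lemma~\ref{lem:glue},
\[
Y_W=Y\cup W^1\cup\dots\cup W^n
\]
is a complete hyperbolic manifold of finite volume without boundary.

\begin{lemma}\label{lem:link}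
$Y_W\cong\mathbb S^3\setminus(J\cup L)$, where $J$ is a knot and the components of the link $L$ bound pairwise disjoint embedded disks in $\mathbb S^3$, which may meet $J$.
\end{lemma}

\begin{proof}
Let $Z_i=\mathbb S^3_i\setminus\operatorname{int}H_i$. Then $X\cup\bigcup_iZ_i$ is obtained from $\mathbb S^3$ minus $n$ open balls by attaching the balls $\mathbb S^3_i\setminus\operatorname{int}\beta_i$, so it is $\mathbb S^3$. By (S3), on the truncated spheres the gluing isometries are isotopic to the topological identifications, and isotopic gluing maps give homeomorphic manifolds. So $Y_W^{\mathrm{tr}}$ is obtained from $N$ and the $Z_i\setminus\bigcup_j\operatorname{int}\nu(C^i_j)$ by gluing along $F_i\setminus\operatorname{int}A_i$ only. By Lemma~\ref{lem:unglue} it is the exterior in $\mathbb S^3$ of $J$, the $C^i_j$, and one core curve of each of the $3n$ tube annuli. Let $L$ consist of the $C^i_j$ and these cores. As a core we may take $\partial\mathbb D\times\{u\}$ for any $u\in(-1,1)$, and we choose $u$ different from the finitely many levels at which the $\delta^i_j$ cross the tube. It bounds the level disk $\mathbb D\times\{u\}\subset H_i$, which is disjoint from the $\delta_j^i$ because these meet $H_i$ only in other level disks. All these disks meet $H_i$ only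 in tubes, so they lie in $\mathbb S^3_i\setminus\beta_i\subset\mathbb S^3$, and disks with different $i$ are disjoint.
\end{proof}

One may picture $J$ running through the tubes in bundles of arcs, with each component of $L$ encircling one bundle or two. Let $C$ be a component of $L$ with disk $\delta$, meridian $\mu$ and longitude $\lambda$ parallel to $\partial\delta$. Cutting the exterior of $C$ along $\delta$, rotating by $m$ full turns in the appropriate direction and regluing is a homeomorphism of the exterior, supported near $\delta$, that takes the slope $\mu-m\lambda$ to $\mu$. As the disks are disjoint, this can be done along all of them at once. Hence $-1/m$ surgery on every component of $L$ yields $\mathbb S^3$ and turns $J$ into a knot $J_{W,m}$, and $\mathbb S^3\setminus J_{W,m}$ is the filling of $Y_W$ along the slopes $-1/m$. In each filled cusp these slopes are pairwise distinct, so they tend to infinity with $m$.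

\begin{theorem}[Thurston's Dehn surgery theorem]\label{thm:df}
If some cusps of a complete finite-volume hyperbolic $3$-manifold are filled along slopes tending to infinity in each of these cusps, the filled manifolds are eventually hyperbolic and converge geometrically to the given manifold.
\end{theorem}

So for fixed $W$ and large $m$ the knot $J_{W,m}$ is hyperbolic, with complement of finite volume, hence non-trivial; and $\mathbb S^3\setminus J_{W,m}\to Y_W$ geometrically as $m\to\infty$. It remains to compare $Y_W$ with $M$. Fix $p\in Y$.

\begin{lemma}\label{lem:iso}
For every $R>0$ there is $R'>0$ such that for every plug $W$ of depth at least $R'$ there is a distance-preserving local isometry $B_M(p,R)\to Y_W$.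
\end{lemma}

\begin{proof}
Let $B=B_M(p,3R)$, and let $p_j$ be a center of $S_j$. The closure of $B\cap\mathcal E_j$ is a compact subset of $\mathcal E_j$, so there is $R'$ with $B\cap\mathcal E_j\subset B_{\mathcal E_j}(p_j,R')$ for all $j$. Let $W$ have depth at least $R'$. The gluing isometry $\theta_j$ from $S_j$ to a component of $\partial W^i$ takes $p_j$ to a center and extends to an isometry of funnels. Composing with the maps of Definition~\ref{def:plug}, we get injective local isometries $B_{\mathcal E_j}(p_j,R')\to W^i$ that agree with $\theta_j$ on $S_j$. Together with the identity on $Y$ they define a map $f\colon B\to Y_W$. It is injective, since the sets $B\cap(\mathcal E_j\setminus S_j)$ go injectively to disjoint subsets of the interiors of the $W^i$. It is a local isometry also along $S_j$: in charts it is given on the two sides by isometries of $\mathbb H^3$ that agree on a piece of a plane and respect its sides, and two such isometries are equal.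

An injective local isometry could still shorten distances, through paths leaving its image; this is why we started with radius $3R$. Let $x,x'\in B_M(p,R)$. Every point of a minimizing geodesic from $x$ to $x'$ is at distance less than $R$ from $x$ or $x'$, so the geodesic lies in $B$ and $d(f(x),f(x'))\le d(x,x')<2R$. Conversely, take a path in $Y_W$ from $f(x)$ to $f(x')$ of length $\ell<2R$, parametrized by arc length, and lift it through $f$ starting at $x$. The set of times up to which the lift exists is open, as $f$ is a local homeomorphism. It is closed, as a partial lift is $1$-Lipschitz and stays in the closed ball of radius $d(p,x)+\ell<3R$ about $p$, a compact subset of $B$. So the whole path lifts. The lift ends at $x'$ by injectivity, and $d(x,x')\le\ell$. Taking the infimum over such paths gives $d(x,x')\le d(f(x),f(x'))$.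
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The manifold $M$ of Section~\ref{sec:M} is geometrically finite, has finitely generated fundamental group, and has the required ends by Proposition~\ref{prop:M}(c). Let $i\ge1$ be an integer. By Proposition~\ref{prop:plugs} and Lemma~\ref{lem:iso} there are a plug $W$ and a distance-preserving local isometry $f\colon B_M(p,i)\to Y_W$. Let $q\in Y_W$ be a base point for the convergence $\mathbb S^3\setminus J_{W,m}\to Y_W$. Choose $m$ such that $J_{W,m}$ is hyperbolic and the ball about $q$ of radius $i+d(q,f(p))$ has a $(1+1/i)$-bi-Lipschitz embedding $g$ into $\mathbb S^3\setminus J_{W,m}$. This ball contains $B_{Y_W}(f(p),i)$ and hence the image of $f$. Put $K_i=J_{W,m}$ and $p_i=g(f(p))$. For $r>0$, $\epsilon>0$ and all $i\ge\max(r,1/\epsilon)$, the restriction of $g\circ f$ to $B_M(p,r)$ is a $(1+\epsilon)$-bi-Lipschitz embedding into $M_{K_i}$ sending $p$ to $p_i$. So $M$ is a geometric limit of the hyperbolic knot complements $M_{K_i}$.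
\end{proof}

\begin{thebibliography}{9}

\bibitem{Mo} Morgan, in \emph{The Smith Conjecture}, 1984.

\bibitem{My} R. Myers, \emph{Simple knots in compact, orientable 3-manifolds}, Trans. AMS 273 (1982).

\bibitem{PS} Jessica S. Purcell and Juan Souto, \emph{Geometric limits of knot complements}, arXiv:0902.1662 (2009).

\end{thebibliography}
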